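# Subword occurrences: strictly beating the averaging bound $\log_2(1+1/q)$

## 1. All the subwords of 0110

Take the word $0110$. Choose any subset of its four positions, erase the other letters, and read what remains. There are $16$ subsets, and different subsets may give the same word. Let us count how often each word arises.

With one position we read $0$ twice and $1$ twice. With two positions we read $01$ twice, $10$ twice, $00$ once and $11$ once. With three positions we read $011$ once, $110$ once, and $010$ twice, since the middle $1$ can be either of the two. With four positions we read $0110$ once, and with none we read the empty word once. As a check, $4+6+4+1+1=16$. So no word arises more than twice.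

Other words of length $4$ are less even. If some letter appears at least three times, that letter alone arises at least three times. Of the words with two $0$'s, $0011$ contains $01$ four times and $0101$ contains $01$ three times. The remaining ones are $0110$ and the images of these three under exchanging $0$ and $1$, which changes no maximal count. So the smallest possible value of the largest count is $2$, attained by $0110$ and $1001$.

Could we have known that $2$ is a lower bound without a list? Yes: four single positions are shared between two letters, so some letter gets at least two. For length $5$, five positions are shared between two letters, so some letter arises at least three times. The word $01110$ attains this: $0$ arises twice, $00$ once, and any $0^\alpha1^j0^\beta$ with $\alpha,\beta\in\{0,1\}$ and $j\ge1$ arises $\binom3j\le3$ times. So averaging is exact in both cases.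

For long words, averaging reads as follows. The $\binom nk$ subsets of size $k$ are shared between $2^k$ words of length $k$, so some word of length $k$ arises at least $\binom nk2^{-k}$ times. Since
$$\sum_{k=0}^n\binom nk2^{-k}=\Bigl(\frac32\Bigr)^n ,$$
one of the $n+1$ terms is at least $(3/2)^n/(n+1)$. So in every binary word of length $n$, some subword arises at least $(3/2)^n/(n+1)$ times. Is averaging still sharp on the exponential scale? That is, do there exist long binary words whose subsets are shared so evenly that the growth rate is exactly $3/2$?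

## 2. The growth rate $L_q$ and the statements

**Definition (occurrences, growth rate).** Let $\mathcal A$ be an alphabet with $q$ letters, one of which is called $0$. For words $v=v_1\cdots v_k$ and $w=w_1\cdots w_n$ over $\mathcal A$, an occurrence of $v$ in $w$ as a subword is a sequence of indices $1\le i_1<\cdots<i_k\le n$ with $w_{i_j}=v_j$ for all $j$. The number of these is $\operatorname{occ}(v,w)$, and the empty word has $\operatorname{occ}=1$. Put
$$\operatorname{maxocc}(w)=\max_v\operatorname{occ}(v,w),\qquad \operatorname{swe}(w)=\log_2\operatorname{maxocc}(w),\qquad L_q=\lim_{n\to\infty}\frac1n\min_{w\in\mathcal A^n}\log_2\operatorname{maxocc}(w).$$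

The quantity $\operatorname{swe}(w)$ is the subword entropy of $w$. Allowing the empty $v$ changes nothing, since $v=w$ already has one occurrence. That the limit exists is proved in Section 3. In the example, $\operatorname{maxocc}(0110)=2$ and $\operatorname{swe}(0110)=1$.

The averaging above gives $L_2\ge\log_2(3/2)$. The source of the problem, Wenjie Fang, "Maximal number of subword occurrences in a word", arXiv:2406.02971 (2024), contains the conjecture that $L_2>\log_2(3/2)$. It is true, and for every alphabet with at least two letters.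

**Theorem 1.** For every $q\ge2$, $L_q>\log_2(1+1/q)$. In particular ($q=2$) the conjecture holds.

**Theorem 2.**

* (a) $L_2\ge\log_2(3/2)+2^{-8241}$.
* (b) For $q\ge2$, $L_q\le-\log_2x_q$, where $x_q\in(0,1)$ solves $x+x^q=1$. In particular $L_2\le\log_2\frac{1+\sqrt5}2$.
* (c) For $q=1$, $L_1=1=\log_2(1+1/1)$. So strictness holds exactly for $q\ge2$.

Until Section 9 we fix $q\ge2$ and write
$$\lambda=1+\frac1q,\qquad p=\frac1{q+1}.$$
If each of $n$ positions is selected independently with probability $p$, then a given set of $k$ positions is the selected set with probability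
$$p^k(1-p)^{n-k}=\frac{q^{n-k}}{(q+1)^n}=q^{-k}\lambda^{-n}.\tag{1}$$
So the weight $q^{-k}$ used in averaging is, up to normalization, the law of a random selection. For $q=2$ we select each position with probability $1/3$. This reading of (1) will return in Section 6.

## 3. The excess $G$ and the price of a cut

**Definition (excess).** $G(w)=\ln\operatorname{maxocc}(w)-|w|\ln\lambda$, so $G(\text{empty word})=0$.

The excess compares a word with the average growth. For $q=2$ and length $4$, $\lambda^4=81/16=5.0625$. Hence $G(0110)=\ln(2/5.0625)<0$, while $G(0000)=\ln(6/5.0625)>0$.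

**Lemma 1.**

1. $G(xy)\ge G(x)+G(y)$ for all words $x,y$.
2. $G(w)\ge-\frac12\ln(1+|w|)-\ln4$ for all words $w$.

*Proof.* Part 1: if $v$ is a best subword for $x$ and $v'$ for $y$, then combining an occurrence of $v$ in $x$ with one of $v'$ in $y$ gives an occurrence of $vv'$ in $xy$, so $\operatorname{maxocc}(xy)\ge\operatorname{occ}(vv',xy)\ge\operatorname{maxocc}(x)\operatorname{maxocc}(y)$. Take logarithms and subtract $|xy|\ln\lambda$.

Part 2: the empty word has $G=0$, so let $n=|w|\ge1$. Since $\sum_{|v|=k}\operatorname{occ}(v,w)=\binom nk$ and there are $q^k$ words $v$ of length $k$, equation (1) gives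
$$\operatorname{maxocc}(w)\ge\binom nkq^{-k}=\lambda^nP(B=k),\qquad B\sim\mathrm{Bin}(n,p).$$
We need a $k$ with $P(B=k)$ large. As $\operatorname{Var}B=np(1-p)\le n/4$, Chebyshev's inequality gives $P(|B-np|<\sqrt n)\ge\frac34$. This open interval has length $2\sqrt n$, so it contains at most $2\sqrt n+1\le3\sqrt n$ integers, and some integer $k$ in it has $P(B=k)\ge\frac34\cdot\frac1{3\sqrt n}=\frac1{4\sqrt n}$. Hence $G(w)\ge-\frac12\ln n-\ln4\ge-\frac12\ln(1+n)-\ln 4$. $\square$

Part 2 is the price list for cutting. If we cut a word into pieces and know something good about some of them, each other piece costs at most half the logarithm of its length, plus a constant. The factor $\frac12$ looks like a technicality, since Section 1 would give $-\ln(n+1)$ with less work. It will turn out to be indispensable.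

Let $\gamma_n=\min_{w\in\mathcal A^n}G(w)$. Splitting a minimizer of length $m+n$ after $m$ letters, Lemma 1(1) gives $\gamma_{m+n}\ge\gamma_m+\gamma_n$. Fekete's lemma says that for such a superadditive sequence $\gamma_n/n$ converges to its supremum. So
$$\gamma:=\lim_{n\to\infty}\frac{\gamma_n}n=\sup_n\frac{\gamma_n}n$$
exists. It is finite, because $\operatorname{maxocc}(w)\le2^{|w|}$ gives $G(w)\le|w|\ln2$, and $\gamma\ge0$ by Lemma 1(2). Since $\min_{w\in\mathcal A^n}\ln\operatorname{maxocc}(w)=n\ln\lambda+\gamma_n$, the limit $L_q$ exists and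
$$L_q=\log_2\lambda+\frac\gamma{\ln2}.\tag{2}$$
Theorem 1 is therefore the statement $\gamma>0$. Note also that $\gamma_n\le\gamma n$ for every $n$.

## 4. Blocks rich in the letter 0

To beat the average we must find a subword that occurs more often than its share. An obvious candidate is $0^k$. In a binary word of even length $n$ with $n/2$ zeros it occurs $\binom{n/2}k\le2^{n/2}$ times, and $\sqrt2<3/2$, so on the scale of the whole word $0^k$ never reaches the average growth. This does not contradict evenness, either, as it concerns only one of $2^k$ words. So $0^k$ helps only where zeros are over-represented. There the right tool is a biased average.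

**Lemma 2.** Let $\frac1q\le x\le\frac2{q+1}$. If $|u|=a$ and $u$ has $z\ge xa$ letters $0$, then
$$G(u)\ge aD(x)-\ln(a+1),\qquad D(x)=x\ln(qx)+(1-x)\ln\frac{q(1-x)}{q-1}\ge2\Bigl(x-\frac1q\Bigr)^2 .$$

*Proof.* Instead of giving all words of length $k$ equal weight, we use product weights favoring $0$. For $t\in[\frac1q,1]$ let $t_0=t$ and $t_c=\frac{1-t}{q-1}$ for $c\ne0$, so $\sum_ct_c=1$. Expanding a product over the positions of $u$ into a sum over subsets, and grouping subsets by the word they read,
$$(1+t)^z\Bigl(1+\tfrac{1-t}{q-1}\Bigr)^{a-z}=\prod_{i=1}^a(1+t_{u_i})=\sum_{k=0}^a\ \sum_{|v|=k}\operatorname{occ}(v,u)\prod_{j=1}^kt_{v_j}\le(a+1)\operatorname{maxocc}(u).$$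
The last step holds because $\sum_{|v|=k}\prod_jt_{v_j}=(\sum_ct_c)^k=1$ for each of the $a+1$ values of $k$.

The condition $t\ge\frac1q$ means $t\ge\frac{1-t}{q-1}$, so the left side is nondecreasing in $z$, and we may replace $z$ by the real number $xa\le z$. Now take $t=(q+1)x-1$, which lies in $[\frac1q,1]$ exactly under our hypothesis on $x$. Then
$$1+t=(q+1)x,\qquad 1+\frac{1-t}{q-1}=\frac{q-t}{q-1}=\frac{(q+1)(1-x)}{q-1}.$$
Taking logarithms and subtracting $a\ln\lambda=a\ln\frac{q+1}q$ gives $G(u)\ge aD(x)-\ln(a+1)$. Finally, $D(x)$ is the Kullback–Leibler divergence of Bernoulli$(x)$ from Bernoulli$(1/q)$, and Pinsker's inequality bounds it below by $2(x-\frac1q)^2$. $\square$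

This suggests a plan: in a long word find many blocks rich in $0$, collect the gain of each by Lemma 1(1), and pay for the pieces between them by Lemma 1(2). If good blocks have frequency $\pi$, a typical piece between two of them has length about $a/\pi$ and costs about $\frac12\ln(1/\pi)$. So good blocks may be rare, but their gain $g$ must exceed $\frac12\ln(1/\pi)$.

## 5. Cutting a stationary process at good blocks

To speak of frequencies cleanly, we pass to a limit of near-optimal words. A process $W=(W_i)_{i\ge1}$ is stationary if $(W_2,W_3,\dots)$ has the law of $(W_1,W_2,\dots)$. We write $w_1^\ell=w_1\cdots w_\ell$. For example, the statistics of short factors of $0101\cdots$ converge to the stationary process that equals $0101\cdots$ or $1010\cdots$ with probability $\frac12$ each.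

**Lemma 3.** There is a stationary $\mathcal A$-valued process $W=(W_i)_{i\ge1}$ with $\mathbb E\,G(W_1^\ell)\le\gamma\ell$ for all $\ell\ge1$.

*Proof.*

**Step 1: an average bound on factors of an optimal word.** Choose $w=w^{(n)}\in\mathcal A^n$ with $G(w)=\gamma_n\le\gamma n$, and fix $\ell<n$. For each offset $t\in\{0,\dots,\ell-1\}$ write $w=xu_1\cdots u_My$ with $|x|=t$, $|u_i|=\ell$, $|y|<\ell$. Lemma 1 gives
$$\gamma n\ge G(x)+\sum_iG(u_i)+G(y)\ge\sum_iG(u_i)-\ln(1+\ell)-2\ln4 .$$
As $t$ runs through $0,\dots,\ell-1$, every starting position $1,\dots,n-\ell+1$ of a factor of length $\ell$ is met exactly once. Summing over $t$,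
$$\sum_{i=1}^{n-\ell+1}G(w_i\cdots w_{i+\ell-1})\le\ell\bigl(\gamma n+\ln(16(1+\ell))\bigr).\tag{3}$$

**Step 2: a limit of the factor statistics.** Let $N_{n,\ell}(u)$ be the number of positions at which $u\in\mathcal A^\ell$ is a factor of $w^{(n)}$, and $\mu_{n,\ell}(u)=N_{n,\ell}(u)/(n-\ell+1)$. There are countably many pairs $(\ell,u)$, so by a diagonal argument $\mu_{n,\ell}(u)\to\mu_\ell(u)$ for all of them along one subsequence of $n$. The sum $\sum_cN_{n,\ell+1}(uc)$ counts all occurrences of the factor $u$ except possibly one at the very end of $w^{(n)}$, and $\sum_cN_{n,\ell+1}(cu)$ all except possibly one at the very beginning. Both differ from $N_{n,\ell}(u)$ by at most $1$, and changing the denominator from $n-\ell+1$ to $n-\ell$ changes the frequency by at most $\frac1{n-\ell}$. So $\sum_c\mu_{n,\ell+1}(uc)$ and $\sum_c\mu_{n,\ell+1}(cu)$ both differ from $\mu_{n,\ell}(u)$ by at most $\frac2{n-\ell}$. In the limit,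
$$\sum_c\mu_{\ell+1}(uc)=\mu_\ell(u)=\sum_c\mu_{\ell+1}(cu).$$
The first equality is consistency, so Kolmogorov's extension theorem gives a process $W$ with $P(W_1^\ell=u)=\mu_\ell(u)$. The second says $P(W_2^{\ell+1}=u)=P(W_1^\ell=u)$, so $W$ is stationary.

**Step 3: the bound passes to the limit.** Dividing (3) by $n-\ell+1$ gives $\sum_u\mu_{n,\ell}(u)G(u)\le\ell\,\frac{\gamma n+\ln(16(1+\ell))}{n-\ell+1}$. Let $n\to\infty$ along the subsequence. $\square$

Fix this $W$ from now on. The next lemma carries out the plan of Section 4.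

**Lemma 4.** Let $\mathcal G\subset\mathcal A^a$ with $G(u)\ge g$ for all $u\in\mathcal G$, and $\pi=P(W_1^a\in\mathcal G)>0$. Then
$$\gamma a\ge\pi\Bigl(g-\tfrac12\ln\bigl(1+\tfrac a\pi\bigr)-\ln4\Bigr).$$

*Proof.*

**Step 1: cut and pay.** Cut $W_1^{Na}$ into $N$ consecutive blocks of length $a$, and let $m$ be the number of blocks in $\mathcal G$. By stationarity $\mathbb Em=N\pi$. Before, between and after these $m$ blocks there are $m+1$ gap words $x_0,\dots,x_m$, possibly empty, of total length at most $Na$. By Lemma 1,
$$G(W_1^{Na})\ge mg-\sum_{i=0}^m\Bigl(\tfrac12\ln(1+|x_i|)+\ln4\Bigr).$$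
Since $\ln(1+\cdot)$ is concave, $\sum_{i=0}^m\ln(1+|x_i|)\le(m+1)\ln\bigl(1+\frac{Na}{m+1}\bigr)$. With $\varphi(y)=y\ln(1+Na/y)$ this reads
$$G(W_1^{Na})\ge mg-\tfrac12\varphi(m+1)-(m+1)\ln4 .$$

**Step 2: take expectations.** With $C=Na$ we have $\varphi'(y)=\ln(1+\frac Cy)-\frac C{y+C}$ and $\varphi''(y)=\frac C{y+C}\bigl(\frac1{y+C}-\frac1y\bigr)<0$, so $\varphi$ is concave on $(0,\infty)$. Jensen's inequality gives
$$\mathbb E\varphi(m+1)\le\varphi(N\pi+1)=(N\pi+1)\ln\Bigl(1+\frac{Na}{N\pi+1}\Bigr)\le(N\pi+1)\ln\Bigl(1+\frac a\pi\Bigr).$$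

**Step 3: compare with near-optimality.** By Lemma 3,
$$\gamma Na\ge\mathbb E\,G(W_1^{Na})\ge N\pi g-(N\pi+1)\Bigl(\tfrac12\ln\bigl(1+\tfrac a\pi\bigr)+\ln4\Bigr).$$
Divide by $N$ and let $N\to\infty$. $\square$

Lemma 3 enters only in Step 3. For any stationary process $W$, Steps 1 and 2 bound $\liminf_N\frac1N\mathbb E\,G(W_1^{Na})$ below by the right side of Lemma 4. Let us test this on two processes.

*Independent uniform letters.* Take $x\in(\frac1q,\frac2{q+1})$ rational, $a$ with $xa$ an integer, and $\mathcal G$ the words of length $a$ with exactly $xa$ zeros. The value $xa$ is a mode of $\mathrm{Bin}(a,x)$, so $\binom a{xa}x^{xa}(1-x)^{(1-x)a}\ge\frac1{a+1}$, and therefore $\pi=\binom a{xa}q^{-xa}(1-\frac1q)^{(1-x)a}\ge\frac{e^{-aD(x)}}{a+1}$. By Lemma 2 we may take $g=aD(x)-\ln(a+1)$. As $1+\frac a\pi\le\frac{1+a}\pi\le(1+a)^2e^{aD(x)}$, the bracket in Lemma 4 is at least $\frac12aD(x)-2\ln(a+1)-\ln4$, which is positive for large $a$. The gain is about $aD(x)$ and the cutting cost about half of that. So independent uniform letters beat the average, and it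 is the factor $\frac12$ of Lemma 1(2) that makes this computation work.

*The alternating word in random phase, $q=2$.* Every block of length $a$ has at most $(a+1)/2$ zeros. For $x>\frac12$, once $a>\frac1{2x-1}$, no block has $xa$ zeros. The plan stops here: $\pi=0$ for all long blocks. Nothing so far forces a near-optimal process to contain blocks rich in $0$.

So what else is wrong with the alternating word, seen as a candidate for even sharing? We should look not at its factors but at the words its random subsets read.

## 6. Sampling at rate $1/(q+1)$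

**Definition (sampled process).** Let $(\delta_i)_{i\ge1}$ be independent Bernoulli$(p)$ variables, independent of $W$. Let $S_1<S_2<\cdots$ be the indices with $\delta_i=1$ (almost surely infinitely many), and set $V_j=W_{S_j}$.

For instance, if $W$ starts $01101$ and among the first five indices exactly $2$ and $4$ are selected, then $V_1V_2=10$.

The idea is this. By (1), sampling is the averaging argument in probabilistic form. If averaging is nearly sharp for $W$, then the sampled word must be nearly uniform. But a nearly uniform word shows $0^L$ with probability about $q^{-L}$, and for this $W$ must itself have places rich in $0$, exactly those the plan needs. If on the other hand $V$ is far from uniform, averaging is beaten outright. We measure uniformity by entropy.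

We use the following textbook facts, with logarithms natural and all variables taking finitely many values. The entropy $H(X)=-\sum_sP(X=s)\ln P(X=s)$ is at most the logarithm of the number of possible values. The conditional entropy $H(X\mid Y)$ is the average of the entropies of the conditional laws of $X$ given $Y=y$. It satisfies the chain rule $H(X,X'\mid Y)=H(X\mid Y)+H(X'\mid X,Y)$, and further conditioning does not increase it. The divergence $\sum_sP(s)\ln\frac{P(s)}{Q(s)}$ of $P$ from the uniform law $Q$ on $N$ points is $\ln N-H(P)$. Data processing says that for every event $E$ the divergence of $P$ from $Q$ is at least $d(P(E)\|Q(E))$, where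
$$d(\alpha\|\beta)=\alpha\ln\tfrac\alpha\beta+(1-\alpha)\ln\tfrac{1-\alpha}{1-\beta}.$$

**Lemma 5.** $V$ is stationary, and $H(V_1^L)\ge L\bigl(\ln q-(q+1)\gamma\bigr)$ for all $L\ge1$.

*Proof.*

**Step 1: stationarity.** Let $T_1=S_1$ and $T_j=S_j-S_{j-1}$ for $j\ge2$. These are independent, identically distributed, and independent of $W$. As $V_j=W_{T_1+\cdots+T_j}$, there is a fixed function $F$ with $V=F(W,(T_1,T_2,\dots))$. Put $W'_i=W_{T_1+i}$. Then $V_{j+1}=W'_{T_2+\cdots+T_{j+1}}$, so $(V_2,V_3,\dots)=F(W',(T_2,T_3,\dots))$. Given $T_1$, the process $W'$ is a shift of $W$ by a fixed amount, so it has the law of $W$, and it is independent of $(T_2,T_3,\dots)$. Hence $(W',(T_2,T_3,\dots))$ has the same law as $(W,(T_1,T_2,\dots))$, and $V$ is stationary.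

**Step 2: a word sampled from a window has large entropy.** Let $\ell=(q+1)M$, let $I=\{i\le\ell:\delta_i=1\}$ and $K=|I|$, so $\mathbb EK=\ell p=M$. Let $U=V_1\cdots V_K$, the word read by $W$ on $I$. By (1), $-\ln P(I=J)=|J|\ln q+\ell\ln\lambda$, so
$$H(I)=M\ln q+\ell\ln\lambda .$$
Now $I$ is independent of $W_1^\ell$, and $U$ is a function of $I$ and $W_1^\ell$, so
$$H(I)=H(I\mid W_1^\ell)=H(I,U\mid W_1^\ell)=H(U\mid W_1^\ell)+H(I\mid U,W_1^\ell).$$
Given $U=v$ and $W_1^\ell=w$, the set $I$ is one of the $\operatorname{occ}(v,w)\le\operatorname{maxocc}(w)$ occurrences of $v$ in $w$. So by Lemma 3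
$$H(I\mid U,W_1^\ell)\le\mathbb E\ln\operatorname{maxocc}(W_1^\ell)=\ell\ln\lambda+\mathbb E\,G(W_1^\ell)\le\ell\ln\lambda+\gamma\ell .$$
Subtracting,
$$H(U)\ge H(U\mid W_1^\ell)\ge M\ln q-\gamma\ell .\tag{4}$$

**Step 3: from random length $K$ to fixed length $M$.** Given $V_1^M$ and $K$, only the letters $V_{M+1},\dots,V_K$ of $U$ (if $K>M$) are unknown. Hence
$$H(U)\le H(V_1^M)+H(K)+\mathbb E[(K-M)^+]\ln q\le H(V_1^M)+\ln(\ell+1)+\tfrac12\sqrt\ell\,\ln q,\tag{5}$$
since $K$ has $\ell+1$ possible values and $\mathbb E|K-M|\le\sqrt{\operatorname{Var}K}\le\frac12\sqrt\ell$. Combining (4) and (5), dividing by $M$, and using $\ell=(q+1)M$, we get $\liminf_MH(V_1^M)/M\ge\ln q-(q+1)\gamma$.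

**Step 4: every $L$, not only large ones.** By stationarity, $H(V_{j+1}\mid V_1^j)\le H(V_{j+1}\mid V_2^j)=H(V_j\mid V_1^{j-1})$, so the terms $H(V_j\mid V_1^{j-1})$ are nonincreasing in $j$. By the chain rule $H(V_1^L)/L$ is the average of the first $L$ of them, so it is nonincreasing in $L$ too. It is thus at least its limit, for every $L$. $\square$

*The alternating word again, $q=2$.* Let $W$ for a moment be the alternating word in random phase. Then $V_1$ is uniform, and $V_j\ne V_{j-1}$ exactly when the independent gap $T_j$ is odd, which has probability $\frac{p}{1-(1-p)^2}=\frac{1/3}{5/9}=\frac35$. So $H(V_1^M)=\ln2+(M-1)h$ with $h=-\frac35\ln\frac35-\frac25\ln\frac25<0.674<\ln2$. Step 2, without its appeal to Lemma 3, gives $\mathbb E\,G(W_1^\ell)\ge M\ln2-H(U)$ with $\ell=3M$, and (5) holds as before. Together, $\liminf\frac1\ell\mathbb E\,G(W_1^\ell)\ge\frac13(\ln2-h)>0$. So the alternating word, on which block cutting was silent, is handled by sampling.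

We return to the near-optimal $W$. If $\gamma$ is tiny compared with $q^{-L}$, the sampled word must be uniform enough to show $0^L$ at nearly the right rate.

**Lemma 6.** If $(q+1)\gamma L<\frac{1-\ln2}2q^{-L}$, then $P(V_1^L=0^L)>\frac12q^{-L}$.

*Proof.* By Lemma 5 the divergence of the law of $V_1^L$ from the uniform law on $\mathcal A^L$ is $L\ln q-H(V_1^L)\le(q+1)\gamma L$. Put $\theta=q^{-L}$ and $\theta'=P(V_1^L=0^L)$. Data processing gives $d(\theta'\|\theta)\le(q+1)\gamma L<\frac{1-\ln2}2\theta$. Suppose $\theta'\le\theta/2$. Since $d(\cdot\|\theta)$ decreases on $[0,\theta]$, and $\alpha\ln\frac\alpha\beta\ge\alpha-\beta$,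
$$d(\theta'\|\theta)\ge d(\tfrac\theta2\|\theta)=-\tfrac\theta2\ln2+\bigl(1-\tfrac\theta2\bigr)\ln\frac{1-\theta/2}{1-\theta}\ge-\tfrac\theta2\ln2+\tfrac\theta2=\tfrac\theta2(1-\ln2),$$
a contradiction. $\square$

The first $L$ samples must also come from a window of bounded length, except with probability small compared with $q^{-L}$.

**Lemma 7.** Let $y=1+\frac1{2q}$, let $c=c_q$ be an integer with $y^c\ge4q(2+\frac1q)$, and put $A=cL$. Then $P(S_L>A)\le\frac14q^{-L}$ for all $L\ge1$. For $q=2$, $c=16$ is allowed.

*Proof.* $S_L$ is a sum of $L$ independent geometric variables with parameter $p$. Here $(1-p)y=\frac{2q+1}{2(q+1)}<1$ and $py=\frac{2q+1}{2q(q+1)}$, so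
$$\mathbb E\,y^{S_L}=\Bigl(\frac{py}{1-(1-p)y}\Bigr)^L=\Bigl(\frac{(2q+1)/(2q(q+1))}{1/(2(q+1))}\Bigr)^L=\Bigl(2+\frac1q\Bigr)^L .$$
By Markov's inequality $P(S_L>A)\le(2+\frac1q)^Ly^{-cL}\le(4q)^{-L}\le\frac14q^{-L}$. For $q=2$ the condition is $(5/4)^c\ge20$, and $(5/4)^{16}>35$. $\square$

## 7. Runs of zeros in the sample, and the proof of Theorem 1

**Step 1: fix the parameters.** We need a density $x$ of zeros that exceeds $\frac1q$, so that Lemma 2 gains, but lies below $\log_2\lambda$, the density that the sample will force. These are compatible: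
$$\frac1q<\log_2\lambda<\frac2{q+1}.$$
The left inequality holds because $s\mapsto\log_2(1+s)$ is strictly concave on $[0,1]$ and agrees with $s$ at both ends. The right one says $(1+\frac1q)^{q+1}<4$. The derivative of $(q+1)\ln(1+\frac1q)$ in $q$ is $\ln(1+\frac1q)-\frac1q<0$, so the left side decreases in $q$, and at $q=2$ it is $27/8$. Fix $x\in(\frac1q,\log_2\lambda)$, so Lemma 2 applies to $x$ and $D(x)>0$. With $A=cL$ as in Lemma 7, choose $L$ so large that
$$L(\log_2\lambda-x)\ge2+2\log_2A,\qquad\tfrac12LD(x)-\ln\bigl(8A(A+1)\bigr)\ge1.\tag{6}$$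
This is possible because the logarithms grow more slowly than $L$.

**Step 2: the case of large $\gamma$.** Case 1 is $(q+1)\gamma L\ge\frac{1-\ln2}2q^{-L}$. Then $\gamma>0$ and we are done. Case 2 is the opposite inequality, assumed from now on.

**Step 3: find a length $a$ and a number $z$ of zeros.** This step turns $0^L$ in the sample into a statement about blocks of $W$. By Lemmas 6 and 7, and since $S_L\ge L$,
$$\sum_{a=L}^AP(V_1^L=0^L,\ S_L=a)>\tfrac14q^{-L}.$$
Let $Z_a$ be the number of $0$'s in $W_1^a$. Given $W$, the event $\{V_1^L=0^L,\,S_L=a\}$ requires that $W_a=0$, that $a$ is selected, and that exactly $L-1$ of the first $a-1$ positions are selected, all carrying $0$. If $W_a=0$, there are $\binom{Z_a-1}{L-1}$ ways to choose these, each of probability $p^L(1-p)^{a-L}=q^{-L}\lambda^{-a}$ by (1). So the conditional probability is $\mathbf 1_{W_a=0}\binom{Z_a-1}{L-1}q^{-L}\lambda^{-a}$, which vanishes unless $Z_a\ge L$. Dropping the indicator and taking expectations,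
$$\sum_{a=L}^A\ \sum_{z=L}^aP(Z_a=z)\binom{z-1}{L-1}\lambda^{-a}>\tfrac14 .$$
There are at most $A^2$ pairs $(a,z)$. So for some pair, which we fix,
$$\pi M>\frac1{4A^2},\qquad\text{where }\ \pi=P(Z_a=z),\quad M=\binom{z-1}{L-1}\lambda^{-a}.\tag{7}$$

**Step 4: the block is not too rare.** Since $z\le a$, we have $Mq^{-L}\le\binom{a-1}{L-1}p^L(1-p)^{a-L}=P(S_L=a)\le1$. So $M\le q^L$, and (7) gives
$$\pi>\frac{q^{-L}}{4A^2}.\tag{8}$$

**Step 5: the block is rich in zeros.** Since $\pi\le1$, (7) gives $M>\frac1{4A^2}$. Hence $2^z\ge\binom{z-1}{L-1}=M\lambda^a>\frac{\lambda^a}{4A^2}$, and by (6) and $a\ge L$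
$$z>a\log_2\lambda-2-2\log_2A\ge a\log_2\lambda-L(\log_2\lambda-x)\ge xa .$$

**Step 6: two lower bounds for the gain.** Let $\mathcal G$ be the set of words of length $a$ with exactly $z$ letters $0$, so $\pi=P(W_1^a\in\mathcal G)$, and let $g=\min_{\mathcal G}G$. First,
$$g\ge\ln M,\tag{9}$$
because every $u\in\mathcal G$ has $\operatorname{occ}(0^L,u)=\binom zL\ge\binom{z-1}{L-1}$, and $G(u)\ge\ln\bigl(\operatorname{occ}(0^L,u)\lambda^{-a}\bigr)$. To see the binomial inequality, note $\binom zL=\binom{z-1}{L-1}+\binom{z-1}L$. Second, Step 5, Lemma 2 and $L\le a\le A$ give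
$$g\ge aD(x)-\ln(a+1)\ge LD(x)-\ln(A+1).\tag{10}$$

**Step 7: weigh gain against cost.** By (7), $1+\frac a\pi\le\frac{1+a}\pi\le4A^2(A+1)M$. Rare blocks have large $M$, and by (9) large $M$ means large gain. Lemma 4 gives
$$\gamma a\ge\pi\Bigl(g-\tfrac12\ln M-\tfrac12\ln\bigl(4A^2(A+1)\bigr)-\ln4\Bigr)\ge\pi\Bigl(\tfrac12g-\ln\bigl(8A\sqrt{A+1}\bigr)\Bigr),$$
where the second inequality uses $\ln M\le g$ and $\frac12\ln(4A^2(A+1))+\ln4=\ln(8A\sqrt{A+1})$. Inserting (10),
$$\gamma a\ge\pi\Bigl(\tfrac12LD(x)-\ln\bigl(8A(A+1)\bigr)\Bigr).\tag{11}$$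
By (6) the bracket is at least $1$, so $\gamma a\ge\pi>0$.

In both cases $\gamma>0$, and (2) gives $L_q>\log_2(1+\frac1q)$. This proves Theorem 1, and with $q=2$ the conjecture. $\blacksquare$

Two features of Step 7 deserve a look. Both (9) and (10) are used. Bound (9) lets the gain absorb the cost of rarity, but (7) allows $M$ to be as small as about $\frac1{4A^2}$, and then (9) alone gives nothing. Bound (10) supplies a gain linear in $L$, which beats the logarithms of $A=cL$. And the factor $\frac12$ in Lemma 1(2) is essential here: had we used the cruder $G(w)\ge-\ln(n+1)$, the cost would have contained $\ln M$ in full. From $g-\ln M$, (9) yields only that it is nonnegative, and the remaining logarithms would have been left unpaid.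

## 8. An explicit gap for two letters

*Proof of Theorem 2(a).* Nothing in Section 7 was qualitative, so we only need to choose numbers. Let $q=2$, $L=2^{13}=8192$, $A=16L=2^{17}$ and $x=0.58$.

**Step 1: check the conditions (6).** We have $\log_2(3/2)>0.5849$, so $x\in(\frac12,\log_2\frac32)$ and
$$L(\log_2\lambda-x)\ge0.0049\cdot8192>40>36=2+2\log_2A .$$
By Lemma 2, $D(x)\ge2(0.08)^2=0.0128$, so $\frac12LD(x)>52$. Also $\ln(8A(A+1))\le\ln2^{3+17+18}=38\ln2<27$. So the bracket in (11) exceeds $16$.

**Step 2: Case 1.** Here $3\gamma L\ge\frac{1-\ln2}2\,2^{-L}$, and $\frac{1-\ln2}6>2^{-5}$, so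
$$\gamma\ge\frac{1-\ln2}{6\cdot2^{13}}\,2^{-8192}\ge2^{-5-13-8192}=2^{-8210}.$$

**Step 3: Case 2.** By (11), $a\le A$ and (8),
$$\gamma\ge\frac{16\,\pi}A\ge16\cdot\frac{2^{-8192}}{4A^3}=16\cdot\frac{2^{-8192}}{4\cdot2^{51}}=2^{-8241}.$$

In both cases $\gamma\ge2^{-8241}$, and $L_2=\log_2\frac32+\frac\gamma{\ln2}\ge\log_2\frac32+2^{-8241}$. $\square$

## 9. Periodic words from above, and the one-letter alphabet

*Proof of Theorem 2(b).* An upper bound on $L_q$ needs one good word for each length. Let $\mathcal A=\{1,\dots,q\}$, let $w$ be the prefix of length $n$ of $(12\cdots q)^\infty$, and write $x=x_q$.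

**Step 1: encode occurrences by gaps.** Let $v$ have length $k\ge1$. In any occurrence $i_1<\cdots<i_k$ of $v$ in $w$ put $i_0=0$. Since $i_j\equiv v_j\pmod q$, the gap $i_j-i_{j-1}$ lies in a residue class mod $q$ determined by $v$. So it equals $d_j+qh_j$, where $d_j\in\{1,\dots,q\}$ depends only on $v$ and $h_j\ge0$ is an integer. The occurrence is determined by $(h_1,\dots,h_k)$. From $i_k\le n$ and $d_j\ge1$ we get $k+q\sum_jh_j\le n$.

**Step 2: count by a generating function.** As $0<x<1$, each tuple with $k+q\sum_jh_j\le n$ satisfies $x^{k+q\sum_jh_j-n}\ge1$. Summing this weight over all tuples in $\mathbb Z_{\ge0}^k$,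
$$\operatorname{occ}(v,w)\le\#\Bigl\{(h_j)\in\mathbb Z_{\ge0}^k:\ k+q\sum_jh_j\le n\Bigr\}\le x^{-n}\Bigl(\frac x{1-x^q}\Bigr)^k=x^{-n},$$
because $1-x^q=x$. The empty $v$ has $\operatorname{occ}=1\le x^{-n}$.

So $\operatorname{maxocc}(w)\le x_q^{-n}$ and $L_q\le-\log_2x_q$. For $q=2$ the equation $x+x^2=1$ gives $x_2=\frac{\sqrt5-1}2=\bigl(\frac{1+\sqrt5}2\bigr)^{-1}$, so $L_2\le\log_2\frac{1+\sqrt5}2$. $\square$

*Proof of Theorem 2(c).* For $q=1$ the only word of length $n$ is $0^n$, and $\operatorname{occ}(0^k,0^n)=\binom nk$. So $\operatorname{maxocc}(0^n)=\binom n{\lfloor n/2\rfloor}=2^{n+O(\log n)}$, since it is the largest of $n+1$ binomial coefficients with sum $2^n$. Hence $L_1=1=\log_2(1+1/1)$. Together with Theorem 1, the strict inequality $L_q>\log_2(1+1/q)$ holds exactly for $q\ge2$. $\square$
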